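# Fixed-point zeta functions of compact group automorphisms: neither rational nor cut off by a natural boundary

## A dichotomy that looks true, tested on small systems

Let $\theta:X\to X$ be an automorphism of a compact metric abelian group. Write $\tilde N_k=\tilde N_k(\theta)$ for the number of fixed points of $\theta^k$, and assume that $\tilde N_k<\infty$ for every $k\ge 1$. Put
$$L(z)=\sum_{k\ge1}\frac{\tilde N_k}{k}z^k,\qquad \tilde\zeta_\theta(z)=\exp L(z),$$
and assume that $L$ has positive radius of convergence $R$. The question, taken from Keira Gunn, Khoa D. Nguyen and J. C. Saunders, "Endomorphisms of positive characteristic tori: entropy and zeta function", arXiv:2112.14812 (2021), is whether $\tilde\zeta_\theta$ must be either a rational function or a function with a natural boundary at its radius of convergence. The answer one would first guess is yes. We start by testing that guess.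

**Definition (natural boundary).** The circle $|z|=R$ is a natural boundary of $\tilde\zeta_\theta$ if no point of the circle has a neighborhood into which $\tilde\zeta_\theta$ continues analytically.

A small example of this notion is $f(z)=\sum_{n\ge0}z^{2^n}$ on $|z|<1$. As $r\to1^-$ we have $f(r)\to\infty$. If $\xi^{2^m}=1$, then $f(r\xi)-f(r)$ is bounded, because all terms with $n\ge m$ agree. So $|f(r\xi)|\to\infty$ at a dense set of points $\xi$ of the circle, and no continuation is possible anywhere.

We say that the dichotomy holds for $\theta$ if $\tilde\zeta_\theta$ is rational or has $|z|=R$ as natural boundary. For this to make sense, $R$ must be the radius of convergence of $\tilde\zeta_\theta$ itself. It is. On $|z|<R$ the function $e^L$ is holomorphic, so its radius is at least $R$. Since $L$ has nonnegative coefficients and $e^L=1+L+L^2/2+\cdots$, the coefficients of $e^L$ dominate those of $L$, so its radius is at most $R$. Thus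
$$\text{the power series } \tilde\zeta_\theta \text{ has radius of convergence exactly } R. \tag{1}$$

**Counting fixed points by duality.** Let $M$ be a countable discrete abelian group, $\alpha$ an automorphism of $M$, $X=\widehat M$ its group of characters, and $\theta(\chi)=\chi\circ\alpha$. By Pontryagin duality $X$ is a compact metrizable abelian group and $\theta$ is an automorphism of it. We recall the textbook dictionary. The group $X$ is connected if and only if $M$ is torsion-free, and then $\dim X=\dim_{\mathbb Q}(M\otimes\mathbb Q)$. If $M$ is a torsion group, then $X$ is zero-dimensional. The automorphism $\theta$ is ergodic for Haar measure if and only if no nonzero element of $M$ has a finite $\alpha$-orbit.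

Now $\theta^k\chi=\chi$ means $\chi(\alpha^km)=\chi(m)$ for all $m\in M$, that is, $\chi$ is trivial on $(\alpha^k-1)M$. Such characters are exactly the characters of the quotient $M/(\alpha^k-1)M$, and a finite abelian group has as many characters as elements. Hence
$$\tilde N_k(\theta)=|M/(\alpha^k-1)M|\quad\text{whenever this is finite.}\tag{2}$$

**Localizations of $\mathbb Z$.** For a set $S$ of primes let
$$\mathbb Z_S=\{a/b\in\mathbb Q:\ b\text{ is divisible by no prime of }S\}.$$
This is a ring in which every prime outside $S$ is a unit. For example, if $S$ is the set of all odd primes, then $\mathbb Z_S=\mathbb Z[1/2]$. For an integer $n\ne0$ let $n_S=\prod_{\ell\in S}\ell^{v_\ell(n)}$ be its $S$-part; for instance $60_{\{3,5\}}=15$. I claim that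
$$|\mathbb Z_S/n\mathbb Z_S|=n_S.\tag{3}$$
First, $n/n_S$ is an integer divisible by no prime of $S$, so it is a unit of $\mathbb Z_S$, and $n\mathbb Z_S=n_S\mathbb Z_S$. Next, the map $\mathbb Z\to\mathbb Z_S/n_S\mathbb Z_S$ is surjective: given $a/b\in\mathbb Z_S$, the integer $b$ is prime to $n_S$, so we may choose $b'$ with $bb'\equiv1\pmod{n_S}$, and then $\frac ab-ab'=\frac{a(1-bb')}{b}\in n_S\mathbb Z_S$. Finally, if an integer $m$ lies in $n_S\mathbb Z_S$, say $m=n_Sa/b$, then $mb=n_Sa$ with $\gcd(b,n_S)=1$, so $n_S\mid m$. The kernel is $n_S\mathbb Z$, and (3) follows.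

Now the simple cases.

*Finite groups.* If $X$ is finite, $\theta$ is a permutation with finitely many cycles. A cycle of length $n$ contributes $n$ to $\tilde N_k$ when $n\mid k$, hence contributes $\sum_j z^{nj}/j=-\log(1-z^n)$ to $L$. So $\tilde\zeta_\theta$ is a finite product of factors $(1-z^n)^{-1}$, which is rational.

*A torus.* Let $\theta$ be the automorphism of $(\mathbb R/\mathbb Z)^2$ given by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$, with eigenvalues $\lambda^{\pm1}$, $\lambda=\frac{3+\sqrt5}2$. Then $\tilde N_k=|(\lambda^k-1)(\lambda^{-k}-1)|=\lambda^k+\lambda^{-k}-2$, and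
$$\tilde\zeta_\theta(z)=\frac{(1-z)^2}{(1-\lambda z)(1-\lambda^{-1}z)}=\frac{(1-z)^2}{1-3z+z^2}.$$

*The dyadic solenoid.* Let $M=\mathbb Z[1/2]$ and let $\alpha$ be multiplication by $2$. Here $X$ is the group of sequences $(x_0,x_1,\dots)$ in $\mathbb R/\mathbb Z$ with $2x_{i+1}=x_i$, and $\theta$ doubles every coordinate. (Compact groups dual to a nonzero subgroup of $\mathbb Q$ that is not cyclic are called one-dimensional solenoids.) By (2) and (3), $\tilde N_k=2^k-1$, since $2^k-1$ is odd. This can be seen directly for $k=2$: fixed points of $\theta^2$ satisfy $3x_i=0$, and $x_i=2x_{i+1}$ forces $x_{i+1}=4x_{i+1}=2x_i$, so $x_0$ determines everything and there are $3$ points. So $\tilde\zeta_\theta=\frac{1-z}{1-2z}$. If $\alpha$ is multiplication by $-2$ instead, then $\tilde N_k=|(-2)^k-1|=2^k-(-1)^k$ and $\tilde\zeta_\theta=\frac{1+z}{1-2z}$.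

*A solenoid with one prime kept.* Let $M=\mathbb Z_{\{3\}}$ and let $\alpha$ be multiplication by $2$. Then $\tilde N_k$ is the $3$-part of $2^k-1$. For odd $k$ this is $1$, because $2^k\equiv2\pmod 3$. For even $k$ we use the textbook lifting-the-exponent formula: for an odd prime $\ell$ and an integer $x\equiv1\pmod \ell$, $x\ne1$, one has $v_\ell(x^m-1)=v_\ell(x-1)+v_\ell(m)$. With $x=4$ and $m=k/2$ it gives $\tilde N_k=3\cdot3^{v_3(k)}\le3k$. So $R=1$. If $\tilde\zeta_\theta$ were rational, then, as $\tilde\zeta_\theta(0)=1$, it would be a finite product $\prod_i(1-\lambda_iz)^{m_i}$ with $m_i\in\mathbb Z\setminus\{0\}$ and distinct $\lambda_i\neq 0$. Since $\tilde\zeta_\theta=e^L$ has no zeros or poles in $|z|<1$, all $|\lambda_i|\le1$, and $\tilde N_k=-\sum_i m_i\lambda_i^k$ would be bounded. But $\tilde N_{2\cdot3^j}=3^{j+1}$. So $\tilde\zeta_\theta$ is irrational, and the guess predicts that $|z|=1$ is a natural boundary. The next section shows that it is.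

So both alternatives occur, and nothing has failed yet.

## Integrality and the Pólya–Carlson theorem settle radius one

What do all these zeta functions share? Integer coefficients. That suggests the first approach to a proof.

**Theorem D, first part.** Always $R\le1$. If $R=1$, the dichotomy holds.

**Step 1: bound the radius.** The point $0\in X$ is fixed, so $\tilde N_k\ge1$. Hence $L$ diverges at $z=1$, and $R\le1$.

**Step 2: show that $\tilde\zeta_\theta$ has integer coefficients.** Let $o_n$ be the number of $\theta$-orbits of exact length $n$. It is finite, because $n\,o_n\le\tilde N_n$. A point is fixed by $\theta^k$ if and only if its orbit length divides $k$, so $\tilde N_k=\sum_{n\mid k}n\,o_n$. Therefore, as formal power series,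
$$L(z)=\sum_{k\ge1}\frac{z^k}{k}\sum_{n\mid k}n\,o_n=\sum_{n\ge1}o_n\sum_{j\ge1}\frac{z^{nj}}{j}=-\sum_{n\ge1}o_n\log(1-z^n),$$
and $\tilde\zeta_\theta=\prod_{n\ge1}(1-z^n)^{-o_n}\in\mathbb Z[[z]]$.

**Step 3: apply the classical theorem.** The Pólya–Carlson theorem (F. Carlson, *Über Potenzreihen mit ganzzahligen Koeffizienten*, Math. Z. 9 (1921)) states that a power series with integer coefficients converging in $|z|<1$ is either rational or has $|z|=1$ as natural boundary. If $R=1$, it applies to $\tilde\zeta_\theta$, and the dichotomy follows. $\square$

In particular the one-prime solenoid has $|z|=1$ as natural boundary. But the argument stops exactly at $R<1$. The theorem needs convergence in the whole unit disc, and rescaling $z\mapsto Rz$ to enlarge the disc replaces the coefficients $a_n$ by $a_nR^n$, which are no longer integers. Integrality alone cannot help here. The series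
$$\frac1{\sqrt{1-4z}}=\sum_{n\ge0}\binom{2n}{n}z^n$$
has integer coefficients and radius $\frac14$. It is not rational, because its square has a simple pole, and it continues analytically past every point of its circle except $z=\frac14$. To defeat the guess we should try to produce a square root like this one from a group.

## Fractional residues from growth on part of the exponents

Consider the derivative
$$G(z)=L'(z)=\sum_{k\ge1}\tilde N_kz^{k-1}=\frac{\tilde\zeta_\theta'(z)}{\tilde\zeta_\theta(z)}.$$
If $\tilde\zeta_\theta$ is rational, every residue of $G$ is an integer. Suppose instead that $\tilde N_k$ is about $2^k$ when $k$ is even and much smaller when $k$ is odd. Then the main part of $G$ is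
$$\sum_{k\text{ even}}2^kz^{k-1}=\frac{4z}{1-4z^2},$$
with residue $\frac{4z}{-8z}=-\frac12$ at each of $z=\pm\frac12$. A residue $-\frac12$ in the logarithmic derivative is a factor $(1-2z)^{-1/2}$ in $\tilde\zeta_\theta$: a square root branch point on the circle of convergence, and nothing else there besides its twin at $-\frac12$. So here is the target: fixed-point counts with full exponential growth on one parity of $k$ and exponentially smaller values on the other.

Localizations offer a way to tune the count. With $M=\mathbb Z_S$ and $\alpha=2$, where $2\notin S$, we get $\tilde N_k=(2^k-1)_S$. All odd primes give $2^k-1$, with no dependence on parity. A finite set $S$ gives too little. Indeed $\ell\in S$ divides $2^k-1$ only if the multiplicative order $u$ of $2$ modulo $\ell$ divides $k$, and then lifting the exponent gives $v_\ell(2^k-1)\le v_\ell(2^u-1)+v_\ell(k)$. So $\tilde N_k\le C_Sk$ with a constant $C_S$, and $R=1$, where the dichotomy holds. We need an infinite set of primes whose presence in $2^k-1$ depends on the parity of $k$. There is an obvious one.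

**Notation.** For an odd prime $\ell$ let $\mathrm{ord}_\ell(2)$ be the multiplicative order of $2$ modulo $\ell$, so that $\ell\mid2^k-1$ if and only if $\mathrm{ord}_\ell(2)\mid k$. Put
$$A=\{\ell\text{ odd}:\mathrm{ord}_\ell(2)\text{ even}\},\qquad B=\{\ell\text{ odd}:\mathrm{ord}_\ell(2)\text{ odd}\}.$$
Then $A\sqcup B$ is the set of all odd primes.

For example $3,5,11,13,17$ have orders $2,4,10,12,8$ and lie in $A$, while $7,23,31,73,89,127$ have orders $3,11,5,9,11,7$ and lie in $B$.

A prime in $A$ never divides $2^k-1$ with $k$ odd. So $\mathbb Z_A$ with multiplication by $2$ is silent at odd $k$, as we wish. At even $k$ it sees only the $A$-part of $2^k-1$, and we would like the $B$-part as well. But $\mathbb Z_B$ with multiplication by $2$ is loud at odd $k$. The remedy is a sign: multiply by $-2$ on $\mathbb Z_B$. At even $k$ nothing changes, since $(-2)^k-1=2^k-1$. At odd $k$ we get $-(2^k+1)$, whose prime factors all turn out to lie in $A$; for $k=1,3,5,7$ the numbers $2^k+1$ are $3$, $3^2$, $3\cdot11$, $3\cdot43$, and $\mathrm{ord}_{43}(2)=14$.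

## A product of two solenoids with zeta function $(1+z)/\sqrt{1-4z^2}$

**Theorem A.** There is an ergodic automorphism $\theta$ of a connected two-dimensional compact metric abelian group (a product of two solenoids) with
$$\tilde\zeta_\theta(z)=\frac{1+z}{\sqrt{1-4z^2}}.$$
This function is irrational, has radius of convergence $\frac12$, and continues analytically across every point of $|z|=\frac12$ except $z=\pm\frac12$. So the dichotomy fails.

**Step 1: define the system and check its properties.** Let $M=\mathbb Z_A\oplus\mathbb Z_B$ and $\alpha(x,y)=(2x,-2y)$. Since $2\notin A\cup B$, the numbers $2$ and $-2$ are units in both rings, so $\alpha$ is an automorphism. Let $(X,\theta)$ be the dual system. The group $M$ is countable and torsion-free of rank $2$, so $X$ is compact metrizable, connected and two-dimensional, and it is the product of the solenoids dual to $\mathbb Z_A$ and $\mathbb Z_B$. For $k\ge1$ neither $2^k$ nor $(-2)^k$ equals $1$, so $\alpha^k-1$ is injective on $M$. Hence no nonzero element has a finite orbit, and $\theta$ is ergodic. By (2) and (3),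
$$\tilde N_k=(2^k-1)_A\cdot\big((-2)^k-1\big)_B.\tag{4}$$

**Step 2: show that $\tilde N_k=1$ for odd $k$.** Let $k$ be odd. If $\ell\mid2^k-1$, then $\mathrm{ord}_\ell(2)$ divides the odd number $k$, so it is odd and $\ell\notin A$. The first factor of (4) is therefore $1$. For the second factor, $(-2)^k-1=-(2^k+1)$. Let $\ell\mid2^k+1$. Then $\ell$ is odd, and $2^k\equiv-1\not\equiv1\pmod\ell$ while $2^{2k}\equiv1\pmod\ell$. So $\mathrm{ord}_\ell(2)$ divides $2k$ but not $k$. An odd divisor of $2k$ divides $k$, so $\mathrm{ord}_\ell(2)$ must be even, that is, $\ell\notin B$. The second factor is $1$ too.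

**Step 3: show that $\tilde N_k=2^k-1$ for even $k$.** For even $k$ we have $(-2)^k-1=2^k-1$, an odd number, and each of its prime factors lies in exactly one of $A$ and $B$. Hence $\tilde N_k=(2^k-1)_A(2^k-1)_B=2^k-1$.

**Step 4: sum the series.** The first values are $1,3,1,15,1,63,\dots$; all are finite, and $\limsup\tilde N_k^{1/k}=2$, so $R=\frac12$, also for the power series $\tilde\zeta_\theta$ by (1). For $|z|<\frac12$,
$$L(z)=\sum_{k\text{ odd}}\frac{z^k}{k}+\sum_{k\text{ even}}\frac{(2^k-1)z^k}{k}
=\tfrac12\log\frac{1+z}{1-z}-\tfrac12\log(1-4z^2)+\tfrac12\log(1-z^2).$$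
Here we used $\sum_{k\text{ even}}c^kz^k/k=\sum_{j\ge1}(c^2z^2)^j/(2j)=-\frac12\log(1-c^2z^2)$ for $c=2$ and $c=1$. Exponentiating $2L$ gives
$$\tilde\zeta_\theta(z)^2=\frac{(1+z)(1-z^2)}{(1-z)(1-4z^2)}=\frac{(1+z)^2}{1-4z^2}.\tag{5}$$
Since $\tilde\zeta_\theta(0)=1$, we obtain $\tilde\zeta_\theta(z)=(1+z)/\sqrt{1-4z^2}$, with the branch of the root on $|z|<\frac12$ that is $1$ at $0$. As a check, $(1+z)(1+2z^2+\cdots)=1+z+2z^2+2z^3+\cdots$, and $\exp(z+\frac32z^2+\frac13z^3+\cdots)$ has $z^2$-coefficient $\frac32+\frac12=2$ and $z^3$-coefficient $\frac13+\frac32+\frac16=2$.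

**Step 5: exclude rationality.** By (5), $\tilde\zeta_\theta^2$ has a simple pole at $z=\frac12$. The square of a rational function has even order at every point. So $\tilde\zeta_\theta$ is not rational.

**Step 6: exclude a natural boundary.** Let $|z_1|=\frac12$ with $z_1\ne\pm\frac12$, and let $U$ be a disc around $z_1$ that avoids $\pm\frac12$. On $U$ the function $1-4z^2$ has no zero, so it has a holomorphic square root there. The set $U\cap\{|z|<\frac12\}$ is convex, hence connected, so the sign of that root can be chosen to agree with our branch on it. Thus $\tilde\zeta_\theta$ continues analytically to $U$. $\blacksquare$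

## Residues of $\tilde\zeta_\theta'/\tilde\zeta_\theta$ decide both alternatives

In Theorem A the sum could be computed in closed form. For the remaining results we only control the dominant part of $\tilde N_k$, and the residue argument needs to become a lemma.

**Lemma 1.** Let $G(z)=\sum_{k\ge1}\tilde N_kz^{k-1}$. It has the same radius of convergence $R$ as $L$, and $L'=G$. Suppose that $G$ extends meromorphically to $|z|<R'$ with $R'>R>0$.

1. $\tilde\zeta_\theta$ continues analytically across all but finitely many points of $|z|=R$. In particular $|z|=R$ is not a natural boundary.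
2. If $G$ has in $|z|<R'$ a simple pole with non-integer residue, then $\tilde\zeta_\theta$ is not the germ at $0$ of a meromorphic function on $|z|<R'$. In particular it is not rational.

**Proof.** Termwise differentiation gives $L'=G$ and does not change the radius of convergence.

For (1), the poles of $G$ form a discrete closed subset of $|z|<R'$, so only finitely many lie on the compact circle $|z|=R$. Let $z_1$ be a point of the circle that is not a pole. Choose a disc $U$ around $z_1$ inside $|z|<R'$ on which $G$ is holomorphic. Then $G$ has a primitive on $U$. On the convex, hence connected, set $U\cap\{|z|<R\}$ this primitive differs from $L$ by a constant; subtract the constant. The exponential of the corrected primitive continues $\tilde\zeta_\theta=e^L$ to $U$.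

For (2), suppose $\tilde\zeta_\theta$ is the germ at $0$ of a meromorphic function $F$ on $|z|<R'$. Then $F\not\equiv0$, and $G=L'=F'/F$ near $0$, hence on all of $|z|<R'$ by the identity theorem. But $F'/F$ has only simple poles, with integer residues (the orders of $F$). This contradicts the hypothesis. A rational function is meromorphic on every disc, so the last sentence follows. $\square$

## Multiplication by $2$ on a single solenoid

Theorem A used two solenoids and a sign to get a closed form. With the lemma, the loud half $\mathbb Z_B$ suffices by itself: it grows fully at odd $k$ and much less at even $k$.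

**Theorem B.** The dichotomy fails already on a one-dimensional solenoid with $\theta$ dual to multiplication by $2$. It fails for connected $X$ of every dimension $1,2,\dots,\infty$.

**Step 1: compute the fixed-point counts.** Let $M=\mathbb Z_B\subset\mathbb Q$ and let $\alpha$ be multiplication by $2$. The prime $2$ is a unit of $\mathbb Z_B$, so $\alpha$ is an automorphism, and $M$ has rank $1$, so $X$ is a one-dimensional solenoid. By (2) and (3), $\tilde N_k=(2^k-1)_B$. Write $k=2^ak'$ with $k'$ odd. I claim that
$$\tilde N_k=2^{k'}-1.\tag{6}$$
Look first at small values: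

| $k$ | 1 | 2 | 3 | 4 | 5 | 6 | 8 | 9 | 10 | 12 |
|---|---|---|---|---|---|---|---|---|---|---|
| $2^k-1$ | $1$ | $3$ | $7$ | $3\cdot5$ | $31$ | $3^2\cdot7$ | $3\cdot5\cdot17$ | $7\cdot73$ | $3\cdot11\cdot31$ | $3^2\cdot5\cdot7\cdot13$ |
| $B$-part | $1$ | $1$ | $7$ | $1$ | $31$ | $7$ | $1$ | $511$ | $31$ | $7$ |

To prove (6), note that every prime dividing $2^{k'}-1$ has order dividing the odd number $k'$, so it lies in $B$. Hence $2^{k'}-1$ equals its own $B$-part, and it suffices to compare $v_\ell(2^k-1)$ with $v_\ell(2^{k'}-1)$ for each $\ell\in B$. As $\mathrm{ord}_\ell(2)$ is odd,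
$$\ell\mid2^k-1\iff\mathrm{ord}_\ell(2)\mid k\iff\mathrm{ord}_\ell(2)\mid k'\iff\ell\mid2^{k'}-1.$$
If these conditions fail, both valuations are $0$. If they hold, use the factorization
$$2^k-1=(2^{k'}-1)\prod_{i=0}^{a-1}\big(2^{2^ik'}+1\big).$$
Since $2^{k'}\equiv1\pmod\ell$, each factor of the product is $\equiv2\not\equiv0\pmod\ell$. So the two valuations agree, and (6) is proved.

**Step 2: find the poles of $G$ in a larger disc.** By (6), $\tilde N_k=2^k-1$ for odd $k$, and $\tilde N_k\le2^{k/2}$ for even $k$. Summing the odd terms,
$$G(z)=\frac2{1-4z^2}-\frac1{1-z^2}+H(z),\qquad H(z)=\sum_{k\text{ even}}\tilde N_kz^{k-1},\tag{7}$$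
and $H$ is holomorphic in $|z|<2^{-1/2}$ by the bound on its coefficients. So $G$ is meromorphic in $|z|<2^{-1/2}$. Its only poles there are at $\pm\frac12$, simple, with residue $\frac{2}{-8z}$ evaluated at $z=\pm\frac12$, which is $\mp\frac12$. In particular $R=\frac12$.

**Step 3: conclude in dimension one.** Apply Lemma 1 with $R'=2^{-1/2}$. The residue $-\frac12$ at $\frac12$ is not an integer, so $\tilde\zeta_\theta$ is irrational, and $|z|=\frac12$ is not a natural boundary.

**Step 4: raise the dimension without changing the counts.** Let $1\le m\le\infty$ and replace $M$ by $\mathbb Z_B\oplus\mathbb Q^m$ (the countable direct sum if $m=\infty$), with $\alpha$ acting as multiplication by $2$. Since $(2^k-1)\mathbb Q=\mathbb Q$, the quotient $M/(\alpha^k-1)M$ does not change, and neither do the $\tilde N_k$ or the zeta function. The new $M$ is countable and torsion-free of rank $1+m$, so $X$ is connected of dimension $1+m$. $\blacksquare$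

## A single-valued meromorphic continuation

In Theorems A and B the function escapes through the circle with square root branch points on it. One might try to save the guess by asking only about single-valued meromorphic continuation to a larger disc. Doubling all residues defeats this as well.

**Theorem C.** The dichotomy fails even in meromorphic form: there is $\theta$ with $R=\frac12$ such that $\tilde\zeta_\theta$ is irrational and extends to a single-valued meromorphic function on $|z|<2^{-1/2}$.

**Step 1: double the counts.** Let $(X,\theta)$ be the one-dimensional system of Theorem B, with $G$ as in (7), and consider $\theta\times\mathrm{id}$ on $X\times\mathbb Z/2$. A point $(x,\epsilon)$ is fixed by the $k$-th power if and only if $\theta^kx=x$. So every $\tilde N_k$ is doubled, $L$ becomes $2L$, the new zeta function is $\tilde\zeta_\theta^2$, and its logarithmic derivative is $2G$. The radius is still $\frac12$.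

**Step 2: continue meromorphically.** By (7), $2G=\frac4{1-4z^2}+h'$ on $|z|<2^{-1/2}$, where $h$ is the primitive of $-\frac2{1-z^2}+2H$ with $h(0)=0$. It exists and is holomorphic, because that function is holomorphic on this disc. The logarithmic derivative of $\frac{1+2z}{1-2z}$ is $\frac2{1+2z}+\frac2{1-2z}=\frac4{1-4z^2}$. So $\frac{1+2z}{1-2z}e^{h(z)}$ and $\tilde\zeta_\theta(z)^2$ have the same logarithmic derivative near $0$ and the same value $1$ at $0$. Hence
$$\tilde\zeta_\theta(z)^2=\frac{1+2z}{1-2z}\,e^{h(z)},$$
and the right side is meromorphic on $|z|<2^{-1/2}$.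

**Step 3: detect irrationality on a second circle.** The residues of $2G$ at $\pm\frac12$ are $\mp1$, so they give no obstruction any more. We look further out, by splitting the even $k$. If $k=2j$ with $j$ odd, then $k'=j$ and $\tilde N_k(\theta)=2^j-1$ by (6). If $4\mid k$, then $k'\le k/4$ and $\tilde N_k(\theta)\le2^{k/4}$, so these terms contribute to $G$ a function holomorphic in $|z|<2^{-1/4}$. For the first kind,
$$\sum_{j\text{ odd}}(2^j-1)z^{2j-1}=\frac1z\Big(\frac{2z^2}{1-4z^4}-\frac{z^2}{1-z^4}\Big)=z\Big(\frac2{1-4z^4}-\frac1{1-z^4}\Big).$$
So on $|z|<2^{-1/4}$ the function $2G$ extends meromorphically and equals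
$$\frac4{1-4z^2}-\frac2{1-z^2}+2z\Big(\frac2{1-4z^4}-\frac1{1-z^4}\Big)+(\text{holomorphic}).$$
Consider $z_0=2^{-1/2}$. There $1-4z_0^2=-1$, and $1-z_0^2$ and $1-z_0^4$ are nonzero, while $1-4z_0^4=0$. So the only singular term is $\frac{4z}{1-4z^4}$, and $2G$ has a simple pole with residue
$$\frac{4z_0}{-16z_0^3}=-\frac1{4z_0^2}=-\frac12\notin\mathbb Z.$$
Lemma 1(2), applied to $\theta\times\mathrm{id}$ with $R'=2^{-1/4}$, shows that $\tilde\zeta_\theta^2$ is not rational. $\blacksquare$

## Radii of counterexamples are dense in $(0,1)$

The examples so far have $R=\frac12$, while at $R=1$ the dichotomy holds. Could it hold for $R$ close to $1$? It does not.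

**Theorem D.** Always $R\le1$. If $R=1$, the dichotomy holds. The set of radii $R$ of counterexamples is dense in $(0,1)$; in particular it contains radii arbitrarily close to $1$. These examples are zero-dimensional.

The first two sentences were proved above. For the third we replace $\mathbb Z$ by a polynomial ring, where the size of the field and the number of copies are free parameters.

**Step 1: set up localizations of $\mathbb F_Q[t]$.** Let $Q\ge3$ be a power of a prime $p$. For a set $P$ of monic irreducible polynomials let $D_P\subset\mathbb F_Q(t)$ be the ring of fractions $a/b$ with $b$ divisible by no $f\in P$. For $g\ne0$ let $g_P=\prod_{f\in P}f^{v_f(g)}$, where $v_f(g)$ is the exponent of $f$ in $g$. Then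
$$|D_P/gD_P|=Q^{\deg g_P}.\tag{8}$$
The proof is that of (3). The quotient $g/g_P$ is divisible by no element of $P$, so it is a unit of $D_P$ and $gD_P=g_PD_P$. The map $\mathbb F_Q[t]\to D_P/g_PD_P$ is surjective, because an allowed denominator $b$ is prime to $g_P$ and so has an inverse $b'$ modulo $g_P$, with $\frac ab-ab'=\frac{a(1-bb')}b\in g_PD_P$. If a polynomial $m$ equals $g_Pa/b$, then $mb=g_Pa$ and $g_P\mid m$, so the kernel is $g_P\mathbb F_Q[t]$. Finally $\mathbb F_Q[t]/(g_P)$ has $Q^{\deg g_P}$ elements.

**Step 2: define the systems.** Let $d=Q-1\ge2$ and $c\ge1$, and let $\omega$ generate the cyclic group $\mathbb F_Q^*$, which has order $d$. Let $P$ be the set of monic irreducible $f\in\mathbb F_Q[t]$, $f\ne t$, whose roots (in an algebraic closure) have multiplicative order coprime to $d$. The roots of one $f$ are conjugate under a power of Frobenius, so they all have the same order. Let $M=D_P^{\,c}$ and let $\alpha$ be multiplication by $\omega t$. Since $t\notin P$, $\omega t$ is a unit of $D_P$, so $\alpha$ is an automorphism. As $M$ is countable and $pM=0$, the dual $X$ is compact, metrizable and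 zero-dimensional. By (2) and (8),
$$\tilde N_k=Q^{c\deg g_P},\qquad g=(\omega t)^k-1.$$
The factor $\omega$ plays the role that the sign played in Theorem A.

**Step 3: show that $\tilde N_k=1$ unless $d\mid k$.** Let $\beta$ be a root of some $f\in P$, of order $n$ with $\gcd(n,d)=1$, and suppose $(\omega\beta)^k=1$. Raising to the $n$-th power gives $\omega^{kn}=1$, so $d\mid kn$, and hence $d\mid k$. Then $\omega^k=1$, so also $\beta^k=1$. Thus for $d\nmid k$ no $f\in P$ divides $g$, so $g_P=1$ and $\tilde N_k=1$.

**Step 4: compute $\tilde N_k$ when $d\mid k$.** Now $g=t^k-1$. Let $k'$ be the largest divisor of $k$ coprime to $d$, and $e=k/k'$. I claim $g_P=t^{k'}-1$, so that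
$$\tilde N_k=Q^{ck'}\qquad(d\mid k).\tag{9}$$
Every prime factor of $e$ divides $d=Q-1$, and $p\nmid Q-1$, so $p\nmid e$. Write
$$t^k-1=(t^{k'}-1)\sum_{i=0}^{e-1}t^{k'i}.$$
Let $\beta$ be a root of $t^k-1$ whose order $n$ is coprime to $d$. Then $n$ divides $k$ and is coprime to $d$, so $n\mid k'$ and $\beta^{k'}=1$. The second factor takes the value $e\ne0$ at $\beta$, so $\beta$ has the same multiplicity in $t^k-1$ as in $t^{k'}-1$. Irreducible polynomials over the finite field $\mathbb F_Q$ have simple roots, so the multiplicity of $\beta$ in a polynomial is the exponent there of its minimal polynomial. Hence each $f\in P$ dividing $t^k-1$ has the same exponent in $t^k-1$ as in $t^{k'}-1$; an $f\in P$ not dividing $t^k-1$ does not divide its factor $t^{k'}-1$ either. Conversely, all roots of $t^{k'}-1$ are nonzero of order dividing $k'$, hence coprime to $d$, so all monic irreducible factors of $t^{k'}-1$ lie in $P$. This proves the claim.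

For instance, let $Q=3$ and $c=1$, so $d=2$ and $\omega=-1$. Then $t-1\in P$ and $t+1\notin P$. For $k=1$, $g=-(t+1)$ and $\tilde N_1=1$. For $k=2$, $g=(t-1)(t+1)$ and $\tilde N_2=3$. For $k=4$, $g=(t-1)(t+1)(t^2+1)$, the roots of $t^2+1$ have order $4$, and $\tilde N_4=3$. For $k=6$, $g=(t-1)^3(t+1)^3$ and $\tilde N_6=27=3^{k'}$ with $k'=3$.

**Step 5: isolate the dominant part of $G$.** Put $R=Q^{-c/d}<1$; we show in this step that it is the radius of convergence. If $k=dm$ with $\gcd(m,d)=1$, then $k'=m$ and $\tilde N_k=Q^{cm}=R^{-k}$. If $k=dm$ with $\gcd(m,d)>1$, then $k'$ is a proper divisor of $m$, so $k'\le m/2$ and $\tilde N_k\le R^{-k/2}$. If $d\nmid k$, then $\tilde N_k=1\le R^{-k/2}$. So the terms of $G$ of the last two kinds sum to a function $H$ holomorphic in $|z|<R^{1/2}$. With $w=Q^cz^d$, the terms of the first kind sum to $\frac1z\sum_{\gcd(m,d)=1}w^m$. Grouping $m$ by its residue modulo $d$, where $r=0$ does not occur because $d\ge2$,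
$$G(z)=\frac1z\cdot\frac{\sum_{1\le r<d,\ \gcd(r,d)=1}w^r}{1-w^d}+H(z).\tag{10}$$
Each $w^r/z$ with $r\ge1$ is a polynomial in $z$, so there is no pole at $0$. The denominator vanishes only where $|w|=1$, that is, on $|z|=R$. So $G$ is holomorphic in $|z|<R$ and meromorphic in $|z|<R^{1/2}$, a strictly larger disc.

**Step 6: compute a residue and apply the lemma.** At $z_0=R$ we have $w=Q^cR^d=1$. Since $\frac{dw}{dz}=\frac{d\,w}{z}$, where the $d$ on the right is $Q-1$, the derivative of $1-w^d$ at $z_0$ is $-d^2w^d/z=-d^2/z_0$. The numerator in (10) is a sum of $\varphi(d)$ ones, so $G$ has at $z_0$ a simple pole with residue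
$$\frac{\varphi(d)/z_0}{-d^2/z_0}=-\frac{\varphi(d)}{d^2}\in(-1,0),$$
because $1\le\varphi(d)<d^2$. This pole shows that the radius of convergence is exactly $R$. By Lemma 1 with $R'=R^{1/2}$, the non-integer residue makes $\tilde\zeta_\theta$ irrational, and $|z|=R$ is not a natural boundary. The dichotomy fails.

**Step 7: show that the radii are dense.** The radii obtained are
$$R=\exp\Big(-c\,\frac{\log Q}{Q-1}\Big),\qquad c\ge1,\quad Q\ge3\text{ a prime power}.$$
Given $0<a<b$, choose $Q$ so large that $s=\frac{\log Q}{Q-1}<b-a$. The smallest multiple $cs$ of $s$ exceeding $a$ has $c\ge1$ and satisfies $cs\le a+s<b$. So the numbers $c\frac{\log Q}{Q-1}$ are dense in $(0,\infty)$. As $x\mapsto e^{-x}$ is a homeomorphism from $(0,\infty)$ onto $(0,1)$, the radii are dense in $(0,1)$. $\blacksquare$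

With Theorem B in dimensions $1,2,\dots,\infty$ and these systems in dimension $0$, the guess fails in every dimension, and at a dense set of radii below the one radius, $R=1$, at which the Pólya–Carlson theorem makes it true.
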